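# Selected $\tau$-covers and $\gamma$-covers: why $\mathsf S_1(\Omega,\mathrm T)$ implies $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$

## Sets of reals and four kinds of covers

Throughout, $\mathbb N=\{0,1,2,\dots\}$, "almost all" means "all but finitely many", and $A\subseteq^*B$ means that $A\setminus B$ is finite. The symbol $\sqcup$ denotes a disjoint union.

**Definition (set of reals).** A *set of reals* is an infinite, zero-dimensional, separable metrizable topological space.

Examples are $\mathbb N$ with the discrete topology, $\mathbb Q$, the Cantor space $2^{\mathbb N}$, the Baire space $\mathbb N^{\mathbb N}$, and every infinite subspace of these. The interval $[0,1]$ is not an example: it is connected, so its only clopen sets are $\emptyset$ and itself.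

We use three textbook facts about such a space $X$. It is second countable, hence Lindelöf: every open cover of $X$ has a countable subcover. It has a base of clopen sets. Each point $p$ has a countable neighborhood base of clopen sets (choose one inside each ball of radius $1/(n+1)$ around $p$), and the intersection of such a base is $\{p\}$.

**Definition (covers).** A *cover* of $X$ is a family $\mathcal U$ with $X\notin\mathcal U$ and $X=\bigcup\mathcal U$. A cover $\mathcal U$ of $X$ is

- a *large cover* if for every $x\in X$ the set $\{U\in\mathcal U:x\in U\}$ is infinite;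
- an *$\omega$-cover* if for every finite $F\subseteq X$ there is $U\in\mathcal U$ with $F\subseteq U$;
- a *$\tau$-cover* if it is large and for all $x,y\in X$, either $\{U\in\mathcal U:x\in U,\ y\notin U\}$ is finite or $\{U\in\mathcal U:y\in U,\ x\notin U\}$ is finite;
- a *$\gamma$-cover* if $\mathcal U$ is infinite and for every $x\in X$ the set $\{U\in\mathcal U:x\notin U\}$ is finite.

We write $\mathcal O,\Omega,\mathrm T,\Gamma$ for the collections of all open covers, open $\omega$-covers, open $\tau$-covers and open $\gamma$-covers of $X$.

Here are examples on the discrete space $X=\mathbb N$, where every set is open.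

- All two-element sets: every point is in infinitely many of them, so this is a large cover. It is not an $\omega$-cover, because no member contains $\{0,1,2\}$.
- All finite sets: this is an $\omega$-cover. It is not a $\tau$-cover, because infinitely many finite sets contain $0$ and not $1$, and infinitely many contain $1$ and not $0$.
- The sets $\{0,\dots,n\}$ for $n\in\mathbb N$ together with the sets $\{n\}$ for $n\ge1$: each point $x$ is in $\{0,\dots,n\}$ for all $n\ge x$, so the cover is large. If $x\ne y$, the members containing $x$ and not $y$ are at most $\{x\}$ and the sets $\{0,\dots,n\}$ with $x\le n<y$, a finite number. So this is a $\tau$-cover. It is not a $\gamma$-cover, because $0$ is missed by $\{n\}$ for every $n\ge1$.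
- The sets $\{0,\dots,n\}$ for $n\in\mathbb N$: there are infinitely many, and $x$ is missed only when $n<x$. This is a $\gamma$-cover.

For a family $\mathcal U$ and a point $x$ put $\mathcal U_x=\{U\in\mathcal U:x\in U\}$. A $\tau$-cover is then a cover in which all $\mathcal U_x$ are infinite and any two of them are $\subseteq^*$-comparable. A $\gamma$-cover is an infinite cover in which every $\mathcal U_x$ contains almost all of $\mathcal U$.

**Fact 1.** $\Gamma\subseteq\mathrm T\subseteq\Omega$.

*Proof.* If $\mathcal U$ is a $\gamma$-cover, then every $\mathcal U_x$ is an infinite family minus a finite one, hence infinite. The sets containing $x$ and not $y$ are among the finitely many sets that miss $y$. So $\mathcal U$ is a $\tau$-cover.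

Let $\mathcal U\in\mathrm T$ and let $F\subseteq X$ be finite and nonempty. The sets $\mathcal U_x$, $x\in F$, are finitely many pairwise $\subseteq^*$-comparable infinite sets, so one of them, $\mathcal U_z$, is $\subseteq^*$ all the others. Then $\mathcal U_z\setminus\bigcap_{x\in F}\mathcal U_x$ is a finite union of finite sets. Hence $\bigcap_{x\in F}\mathcal U_x$ is infinite, and any of its members contains $F$. For $F=\emptyset$ any member of $\mathcal U$ will do. $\square$

**Fact 2 (disjoint refinement).** Given countably many infinite sets $S_0,S_1,\dots$, there are pairwise disjoint countably infinite sets $S_n'\subseteq S_n$.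

*Proof.* Enumerate all pairs $(n,j)\in\mathbb N^2$ in a sequence. Going along it, choose $s_{n,j}\in S_n$ different from the finitely many elements chosen before. Put $S'_n=\{s_{n,j}:j\in\mathbb N\}$. $\square$

## Selecting one set, selecting finitely many

**Definition ($\mathsf S_1$).** Let $\mathcal A,\mathcal B$ be among $\Omega,\mathrm T,\Gamma$. The property $\mathsf S_1(\mathcal A,\mathcal B)$ of $X$ says: for every sequence $(\mathcal U_n)_{n\in\mathbb N}$ of members of $\mathcal A$ there are $U_n\in\mathcal U_n$ such that $\{U_n:n\in\mathbb N\}\in\mathcal B$.

Two remarks on reading this. The selected sets need not be distinct, and only the *family* $\{U_n:n\in\mathbb N\}$ has to lie in $\mathcal B$. Also, any countably infinite index set may replace $\mathbb N$.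

For an example, let $X=\{x_0,x_1,\dots\}$ be countable. Then $X$ satisfies $\mathsf S_1(\Omega,\Gamma)$. Given $\omega$-covers $\mathcal U_n$, choose $U_n\in\mathcal U_n$ with $\{x_0,\dots,x_n\}\subseteq U_n$. Each $x_k$ is in $U_n$ for all $n\ge k$. A set equal to $U_n$ for infinitely many $n$ would contain every $x_k$ and equal $X$, which is not a member of a cover. So each set occurs finitely often, the family is infinite, and it is a $\gamma$-cover.

**Definition ($\mathsf U_{\mathrm{fin}}$).** The property $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$ of $X$ says: for every sequence $(\mathcal U_n)_{n\in\mathbb N}$ of open covers of $X$, none of which contains a finite subcover, there are finite sets $\mathcal F_n\subseteq\mathcal U_n$ such that $\{\bigcup\mathcal F_n:n\in\mathbb N\}\in\Gamma$. The property $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$ is defined in the same way with $\mathrm T$ in place of $\Gamma$. The finite sets $\mathcal F_n$ may be empty.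

For an example, every compact $X$ satisfies $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$ vacuously, since every open cover contains a finite subcover.

Now we can pose the problem, which is due to Scheepers and is taken from Heike Mildenberger, Saharon Shelah, and Boaz Tsaban, "The combinatorics of tau-covers", arXiv:math/0409068 (2004):

> Does $\mathsf S_1(\Omega,\mathrm T)$ imply $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$? That is, does every set of reals satisfying $\mathsf S_1(\Omega,\mathrm T)$ satisfy $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$?

The hypothesis gives covers in which points are only *compared with each other*. The conclusion asks for covers in which each point is missed *finitely often*. The answer is yes, and more is true.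

**Theorem 1.** If $X$ satisfies $\mathsf S_1(\Omega,\mathrm T)$, or just $\mathsf S_1(\Gamma,\mathrm T)$, then $X$ satisfies $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$.

**Theorem 2.** For every set of reals $X$:

(a) $\mathsf S_1(\Gamma,\mathrm T)\iff\mathsf S_1(\Gamma,\Gamma)$;

(b) $\mathsf S_1(\mathrm T,\mathrm T)\iff\mathsf S_1(\mathrm T,\Gamma)$;

(c) $\mathsf S_1(\Omega,\mathrm T)\iff\mathsf S_1(\Omega,\Gamma)$.

So $\mathsf S_1(\Omega,\mathrm T)$ is exactly the $\gamma$-property $\mathsf S_1(\Omega,\Gamma)$. Both theorems are proved in ZFC.

## Countable spaces, the Baire space and the Cantor space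

**Countable $X$.** We have just seen that a countable $X=\{x_0,x_1,\dots\}$ satisfies $\mathsf S_1(\Omega,\Gamma)$, hence $\mathsf S_1(\Omega,\mathrm T)$. It also satisfies $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$: let $\mathcal F_n\subseteq\mathcal U_n$ be finite with $\{x_0,\dots,x_n\}\subseteq\bigcup\mathcal F_n$. The unions are not $X$, each $x_k$ is in all but the first $k$ of them, and none can repeat infinitely often, for the same reason as before.

**The Baire space.** For $X=\mathbb N^{\mathbb N}$ consider $\mathcal U_n=\{W_{n,m}:m\in\mathbb N\}$ with $W_{n,m}=\{x:x(n)\le m\}$. The sets $W_{n,m}$ are clopen, strictly increasing in $m$, with union $X$, so $\mathcal U_n$ is a $\gamma$-cover without a finite subcover. Whatever we select, one set or finitely many from each $\mathcal U_n$, the selected part of $\mathcal U_n$ is contained in some $W_{n,g(n)}$. The point $x(n)=g(n)+1$ is then not covered at all. So $\mathbb N^{\mathbb N}$ satisfies neither $\mathsf S_1(\Gamma,\mathrm T)$ nor $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$, in agreement with Theorem 1.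

**The Cantor space: the converse of the implication fails.** The space $2^{\mathbb N}$ is compact, so it satisfies $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$. It does not satisfy $\mathsf S_1(\Omega,\mathrm T)$. Let $\mathcal U_n$ be the family of all clopen sets of measure less than $2^{-n-2}$, for the usual product measure. A finite set $F$ is covered by $|F|$ cylinders of measure $2^{-\ell}$, and $|F|2^{-\ell}<2^{-n-2}$ for large $\ell$. So $\mathcal U_n$ is an $\omega$-cover. Any selection $U_n\in\mathcal U_n$ has total measure at most $\sum_n2^{-n-2}=1/2$, so it does not cover $2^{\mathbb N}$.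

## What a direct selection gives, and where it stops

Let $X$ satisfy $\mathsf S_1(\Gamma,\mathrm T)$ and let $\mathcal U_n$ be open covers without finite subcovers. The natural plan is to pass to countable subcovers $\{O_{n,m}:m\in\mathbb N\}\subseteq\mathcal U_n$ and put $W_{n,m}=\bigcup_{j\le m}O_{n,j}$. For fixed $n$ these sets increase with $m$, none of them is $X$, and their union is $X$. So $\{W_{n,m}:m\in\mathbb N\}$ is infinite, and each point is missed by only finitely many members: it is a $\gamma$-cover. By $\mathsf S_1(\Gamma,\mathrm T)$ there is $g$ with $\{W_{n,g(n)}:n\in\mathbb N\}\in\mathrm T$. This proves $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$, with $\mathrm T$ where we want $\Gamma$.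

How might we continue? Let us first replace $W_{n,m}$ by $W'_{n,m}=\bigcap_{i\le n}W_{i,m}$, which has the same properties and in addition decreases with $n$. Select $g$ with $\{W'_{n,g(n)}:n\in\mathbb N\}\in\mathrm T$, and let $A_x=\{n:x\in W'_{n,g(n)}\}$. It would be enough to find one infinite $B\subseteq\mathbb N$ with $B\subseteq^*A_x$ for all $x\in X$. Indeed, put $h(n)=g(\min\{b\in B:b\ge n\})$. For $n$ large, the next element $b\ge n$ of $B$ is in $A_x$, so $x\in W'_{b,g(b)}\subseteq W_{n,g(b)}=W_{n,h(n)}$. Thus each $x$ is in $W_{n,h(n)}$ for almost all $n$, and this is enough for $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$ (Step 1 of the proof of Theorem 1 below).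

The plan stops here, because comparability alone does not produce $B$. By Zorn's lemma there is a maximal family $\mathcal C$ of pairwise $\subseteq^*$-comparable infinite subsets of $\mathbb N$. Suppose that some infinite $B$ satisfied $B\subseteq^*C$ for all $C\in\mathcal C$. Take an infinite $B'\subseteq B$ with $B\setminus B'$ infinite. Then $B'\subseteq^* C$ for all $C\in\mathcal C$, so $B'\in\mathcal C$ by maximality, so $B\subseteq^*B'$, a contradiction. The obstacle is not just a matter of cleverness: in the last section we shall see that if $\mathfrak b<\mathfrak s$, which is consistent, then $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$ does not imply $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$. Once we have kept only the conclusion $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$, too much has been lost.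

The hypothesis $\mathsf S_1(\Gamma,\mathrm T)$ allows more: we may feed it covers of our own design.

## Two clopen halves that take turns

A $\tau$-cover may miss a point $x$ infinitely often. What it may not do is let two points $x,y$ take turns: infinitely many members with $x$ and without $y$, and infinitely many with $y$ and without $x$. So we split $X=X_0\sqcup X_1$ into clopen halves and use only two types of sets: those that contain all of $X_1$ and can miss points of $X_0$ only, and those that contain all of $X_0$ and can miss points of $X_1$ only. If some $x_0\in X_0$ is missed infinitely often by the first type, and some $x_1\in X_1$ infinitely often by the second, then $x_0,x_1$ take turns.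

**Lemma 1 (two halves).** Let $X=X_0\sqcup X_1$ with $X_0,X_1$ clopen and nonempty. For $i=0,1$ let $(U^i_k)_{k\in K_i}$, with $K_i$ countably infinite, be a family of sets $U^i_k\subsetneq X_i$, open in $X_i$, in which each set occurs for only finitely many $k$. If
$$\mathcal V=\{U^0_k\cup X_1:k\in K_0\}\cup\{X_0\cup U^1_k:k\in K_1\}$$
is a $\tau$-cover of $X$, then for some $i\in\{0,1\}$, every $x\in X_i$ belongs to $U^i_k$ for almost all $k\in K_i$.

*Proof.* Otherwise there are $x_0\in X_0$ and $x_1\in X_1$ such that, for each $i$, $x_i\notin U^i_k$ for infinitely many $k\in K_i$. For these infinitely many $k\in K_0$, the set $U^0_k\cup X_1$ contains $x_1$ and not $x_0$. Since $U^0_k$ is the trace of $U^0_k\cup X_1$ on $X_0$, and each set occurs as $U^0_k$ for only finitely many $k$, these are infinitely many distinct members of $\mathcal V$. Symmetrically, infinitely many distinct sets $X_0\cup U^1_k\in\mathcal V$ contain $x_0$ and not $x_1$. So $\mathcal V$ is not a $\tau$-cover, a contradiction. $\square$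

The conclusion cannot be strengthened to both $i$. In $X=\mathbb N$ let $X_0$ be the even and $X_1$ the odd numbers, $U^0_k=\{0,2,\dots,2k\}$ and $U^1_k=\{2k+1\}$ for $k\in\mathbb N$. Every point is in almost all sets of the first type, so $\mathcal V$ is large. Two points of the same half are separated by finitely many members only. For $x_0\in X_0$ and $x_1\in X_1$, only finitely many members contain $x_1$ and not $x_0$. So $\mathcal V$ is a $\tau$-cover, but $1\notin U^1_k$ for all $k\ge1$.

Lemma 1 gives good behavior on *one* half, and we do not choose which. To get a contradiction we want $X$ to be bad on *both* halves. The next lemma provides such a partition whenever the good sets are closed under countable unions.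

**Lemma 2 (splitting).** Let $\mathcal I$ be a family of subsets of $X$ that contains $\emptyset$ and all singletons and is closed under countable unions. If $X\notin\mathcal I$, then there is a partition $X=X_0\sqcup X_1$ into clopen sets with $X_0,X_1\notin\mathcal I$.

For example, if $\mathcal I$ consists of the countable subsets of $X$, the lemma says that every uncountable $X$ splits into two uncountable clopen pieces.

*Proof.* Suppose there is no such partition. Then for every clopen $C\subseteq X$, $C\in\mathcal I$ or $X\setminus C\in\mathcal I$. If every point had a clopen neighborhood in $\mathcal I$, then, as $X$ is Lindelöf, $X$ would be a union of countably many members of $\mathcal I$, so $X\in\mathcal I$. Hence some $p\in X$ has no clopen neighborhood in $\mathcal I$. Let $\{V_n:n\in\mathbb N\}$ be a clopen neighborhood base at $p$. Then $V_n\notin\mathcal I$, so $X\setminus V_n\in\mathcal I$ for all $n$. Since $\bigcap_nV_n=\{p\}$,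
$$X=\{p\}\cup\bigcup_n(X\setminus V_n)\in\mathcal I,$$
a contradiction. $\square$

As $\emptyset\in\mathcal I$, both pieces in Lemma 2 are nonempty, so Lemma 1 can be applied to them.

## Arrays on the two halves

**Definition (arrays).** Let $Y\subseteq X$. A *convergent array* on $Y$ is a family $(W_{n,m})_{n,m\in\mathbb N}$ of subsets of $Y$, open in $Y$, such that for each $n$ every $y\in Y$ is in $W_{n,m}$ for almost all $m$. It is *increasing* if moreover $W_{n,0}\subseteq W_{n,1}\subseteq\cdots$ for each $n$. A function $g\in\mathbb N^{\mathbb N}$ is *good* for the array if every $y\in Y$ belongs to $W_{n,g(n)}$ for almost all $n$.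

If $W_{n,0}\subseteq W_{n,1}\subseteq\cdots$, then convergence of the $n$-th row just means $\bigcup_mW_{n,m}=Y$. On $Y=\mathbb N^{\mathbb N}$ the sets $W_{n,m}=\{y:y(n)\le m\}$ form an increasing array, and no $g$ is good for it, because of the point $g+1$. On $Y=\mathbb N$ the sets $W_{n,m}=\mathbb N\setminus\{m\}$ form a convergent array that is not increasing, and $g(n)=n$ is good for it.

The next lemma is the part of the argument that Theorem 1 and Theorem 2(a) share: with two arrays, one on each half, at least one has a good function.

**Lemma 3 (two arrays).** Let $X$ satisfy $\mathsf S_1(\Gamma,\mathrm T)$, let $X=X_0\sqcup X_1$ with $X_0,X_1$ clopen and nonempty, and let $(W^i_{n,m})$ be a convergent array on $X_i$ for $i=0,1$. Then for some $i\in\{0,1\}$ there is a $g$ that is good for $(W^i_{n,m})$.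

*Proof.* **Step 1: rows that contain the whole half.** This step sets aside the rows where nothing is to be done. Let
$$N_i=\{n:W^i_{n,m}\ne X_i\text{ for all }m\}.$$
For $n\notin N_i$ we can take $g(n)$ with $W^i_{n,g(n)}=X_i$. If $N_i$ is finite for some $i$, then any such $g$, with arbitrary values on $N_i$, is good for $(W^i_{n,m})$, and we are done. So assume that $N_0$ and $N_1$ are infinite.

**Step 2: the remaining rows become $\gamma$-covers of $X$.** This step produces input for $\mathsf S_1(\Gamma,\mathrm T)$. Let $n\in N_i$. A set that occurs infinitely often in the row $(W^i_{n,m})_m$ would contain every point of $X_i$, since each point is in almost all entries. It would equal $X_i$, which is excluded. So each set occurs finitely often, and the family $\{W^i_{n,m}:m\in\mathbb N\}$ is infinite. By Fact 2, for each $i$ choose infinite families $\mathcal W^i_n\subseteq\{W^i_{n,m}:m\in\mathbb N\}$, $n\in N_i$, that are pairwise disjoint for different $n$. Put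
$$\mathcal U^i_n=\{W\cup X_{1-i}:W\in\mathcal W^i_n\}\qquad(i\in\{0,1\},\ n\in N_i).$$
The members of $\mathcal U^i_n$ are open in $X$, because $X_0$ and $X_1$ are clopen. None of them is $X$, since $W\ne X_i$, and there are infinitely many of them. A point of $X_{1-i}$ is missed by none. A point of $X_i$ is missed by only finitely many entries of the row, hence by only finitely many members. So $\mathcal U^i_n\in\Gamma$.

**Step 3: select and compare.** This step applies the hypothesis and Lemma 1. By $\mathsf S_1(\Gamma,\mathrm T)$, applied to the countable family of all $\mathcal U^i_n$, there are $W^i_n\in\mathcal W^i_n$ with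
$$\{W^i_n\cup X_{1-i}:i\in\{0,1\},\ n\in N_i\}\in\mathrm T.$$
For fixed $i$ the sets $W^i_n$, $n\in N_i$, are pairwise distinct, as the families $\mathcal W^i_n$ are disjoint, and they are different from $X_i$. By Lemma 1 with $K_i=N_i$, for some $i$, every $x\in X_i$ is in $W^i_n$ for almost all $n\in N_i$.

**Step 4: read off $g$.** For this $i$, choose $g(n)$ with $W^i_n=W^i_{n,g(n)}$ for $n\in N_i$, and $g(n)$ with $W^i_{n,g(n)}=X_i$ for $n\notin N_i$. Then every $x\in X_i$ is in $W^i_{n,g(n)}$ for almost all $n$, so $g$ is good. $\square$

## Increasing arrays and the property $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$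

*Proof of Theorem 1.* Since $\Gamma\subseteq\Omega$, $\mathsf S_1(\Omega,\mathrm T)$ implies $\mathsf S_1(\Gamma,\mathrm T)$. So let $X$ satisfy $\mathsf S_1(\Gamma,\mathrm T)$. For $Y\subseteq X$ let $H(Y)$ be the statement: *every increasing convergent array on $Y$ has a good function.*

**Step 1: $H(X)$ implies $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$.** This translates the goal into arrays. Let $\mathcal U_n$ be open covers of $X$ without finite subcovers. Let $\{O_{n,m}:m\in\mathbb N\}\subseteq\mathcal U_n$ be a countable subcover and put $W_{n,m}=\bigcup_{j\le m}O_{n,j}$, so that $W_{n,m}\ne X$. This is an increasing convergent array on $X$. Take a good $g$ and put $\mathcal F_n=\{O_{n,j}:j\le g(n)\}$, so $\bigcup\mathcal F_n=W_{n,g(n)}\ne X$. Each $x$ is outside $W_{n,g(n)}$ for only finitely many $n$. If the family $\{W_{n,g(n)}:n\in\mathbb N\}$ were finite, some $W$ would equal $W_{n,g(n)}$ for infinitely many $n$. Then every $x\in X$ would be in $W$, so $W=X$, a contradiction. So the family is infinite and each $x$ is missed by only finitely many members: it is in $\Gamma$.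

**Step 2: $\mathcal I=\{Y\subseteq X:H(Y)\}$ satisfies the hypotheses of Lemma 2.** For $Y=\emptyset$ every $g$ is good. For $Y=\{y\}$ choose $g(n)$ with $y\in W_{n,g(n)}$. Now let $Y=\bigcup_{k\in\mathbb N}Y_k$ with all $H(Y_k)$ true, and let $(W_{n,m})$ be an increasing convergent array on $Y$. Then $(W_{n,m}\cap Y_k)$ is one on $Y_k$. Let $g_k$ be good for it, and put
$$g(n)=\max_{k\le n}g_k(n).$$
If $y\in Y_k$, then for almost all $n$ we have $n\ge k$ and $y\in W_{n,g_k(n)}\subseteq W_{n,g(n)}$. So $g$ is good and $H(Y)$ holds.

**Step 3: split and compare.** Suppose $H(X)$ fails. By Step 2 and Lemma 2, $X=X_0\sqcup X_1$ with $X_0,X_1$ clopen, nonempty, and $H(X_0),H(X_1)$ false. Fix an increasing convergent array on each $X_i$ without a good function. By Lemma 3, one of these two arrays has a good function, a contradiction. So $H(X)$ holds, and by Step 1 $X$ satisfies $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$. $\blacksquare$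

## Arrays without monotonicity: $\mathsf S_1(\Gamma,\mathrm T)=\mathsf S_1(\Gamma,\Gamma)$

In Theorem 2 the implications from right to left hold because $\Gamma\subseteq\mathrm T$. We prove the other direction, first in (a).

The scheme is as before, with all convergent arrays in place of the increasing ones. Lemma 3 is already stated for them. The part that breaks is the passage to countable unions in Step 2: if the rows are not increasing, $W_{n,g_k(n)}$ need not be contained in $W_{n,g(n)}$ for $g(n)=\max_{k\le n}g_k(n)$. Instead of taking a maximum we thin out the rows, once for each $k$, and then diagonalize.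

*Proof of Theorem 2(a).* For $Y\subseteq X$ let $G(Y)$ be the statement: *every convergent array on $Y$ has a good function.*

**Step 1: $G(X)$ implies $\mathsf S_1(\Gamma,\Gamma)$.** Given $\mathcal U_n\in\Gamma$, by Fact 2 choose pairwise disjoint countably infinite $\mathcal U'_n\subseteq\mathcal U_n$ and enumerate each bijectively as $\{W_{n,m}:m\in\mathbb N\}$. Each point is missed by only finitely many members of $\mathcal U'_n$, so this is a convergent array on $X$. Let $g$ be good for it. The sets $W_{n,g(n)}\in\mathcal U_n$ are distinct for distinct $n$, none is $X$, and each $x$ is in almost all of them. So they form a $\gamma$-cover.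

**Step 2: thinning out for one piece.** This prepares the closure under unions. Let $Y=\bigcup_kY_k$ with all $G(Y_k)$ true, and let $(W_{n,m})$ be a convergent array on $Y$. We claim: given $k$ and infinite sets $M_n\subseteq\mathbb N$ ($n\in\mathbb N$), there are infinite $M'_n\subseteq M_n$ such that
$$\text{for each }y\in Y_k\text{ the set }\{(n,m):m\in M'_n,\ y\notin W_{n,m}\}\text{ is finite.}\tag{1}$$
To see this, partition each $M_n$ into infinite sets $M_{n,j}$, $j\in\mathbb N$. For each pair $(n,j)$ the row $(W_{n,m}\cap Y_k)_{m\in M_{n,j}}$ consists of open subsets of $Y_k$, and each $y\in Y_k$ is in almost all of them. These rows, indexed by the countable set of pairs $(n,j)\in\mathbb N^2$, form a convergent array on $Y_k$. By $G(Y_k)$ there are $m(n,j)\in M_{n,j}$ such that each $y\in Y_k$ is in $W_{n,m(n,j)}$ for almost all pairs $(n,j)$. Put $M'_n=\{m(n,j):j\in\mathbb N\}$. It is infinite, because the sets $M_{n,j}$ are disjoint for different $j$, and (1) holds.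

**Step 3: $\{Y\subseteq X:G(Y)\}$ satisfies the hypotheses of Lemma 2.** The set $\emptyset$ and the singletons are handled as before. For $Y=\bigcup_kY_k$ as in Step 2, apply Step 2 successively for $k=0,1,2,\dots$, starting from $M_n=\mathbb N$. This gives infinite sets $M^0_n\supseteq M^1_n\supseteq\cdots$ for each $n$, such that $(M^k_n)_n$ satisfies (1) for $Y_k$. Pick $g(n)\in M^n_n$. Let $y\in Y_k$. For $n\ge k$ we have $g(n)\in M^n_n\subseteq M^k_n$, so by (1) only finitely many $n\ge k$ satisfy $y\notin W_{n,g(n)}$. So $g$ is good, and $G(Y)$ holds.

**Step 4: split and compare.** Let $X$ satisfy $\mathsf S_1(\Gamma,\mathrm T)$ and suppose $G(X)$ fails. By Step 3 and Lemma 2, $X=X_0\sqcup X_1$ with $X_0,X_1$ clopen, nonempty, and $G(X_0),G(X_1)$ false. Fix convergent arrays on $X_0$ and $X_1$ without good functions. This contradicts Lemma 3. So $G(X)$ holds, and by Step 1 $X$ satisfies $\mathsf S_1(\Gamma,\Gamma)$. $\square$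

## A $\gamma$-cover inside every $\tau$-cover

For (b) and (c) it remains to find $\gamma$-covers inside the given $\tau$-covers. This is where the missing infinite set $B$ of the direct attempt reappears, and now we can produce it.

**Lemma 4.** If $X$ satisfies $\mathsf S_1(\mathrm T,\mathrm T)$, then every $\mathcal U\in\mathrm T$ contains some member of $\Gamma$.

*Proof.* **Step 1: small sets.** This step says what "good" means here. Applying $\mathsf S_1(\mathrm T,\mathrm T)$ to the constant sequence $\mathcal U,\mathcal U,\dots$, we get a countable subfamily of $\mathcal U$ that is a $\tau$-cover. It is large, so it is infinite, and we may assume that $\mathcal U=\{O_n:n\in\mathbb N\}$, enumerated bijectively. Let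
$$A_x=\{n:x\in O_n\}\qquad(x\in X).$$
These are infinite sets, pairwise $\subseteq^*$-comparable, so (as in the proof of Fact 1) any finitely many of them have infinite intersection. Call $E\subseteq X$ *small* if there is an infinite $B\subseteq\mathbb N$ with $B\subseteq^*A_x$ for all $x\in E$. For example, a singleton $\{x\}$ is small, with $B=A_x$. So is $\emptyset$.

If $X$ is small, witnessed by $B$, then $\{O_n:n\in B\}$ is infinite and each $x$ is missed by only finitely many of its members. So it is a $\gamma$-cover contained in $\mathcal U$, and we are done. *From now on suppose that $X$ is not small*; we look for a contradiction.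

**Step 2: small sets are closed under countable unions.** This allows us to use Lemma 2. First we show: if $E$ is small, there is $y\in X$ with $A_y\subseteq^*A_x$ for all $x\in E$. Otherwise, for each $y\in X$ there would be $x\in E$ with $A_y\not\subseteq^*A_x$, so $A_x\subseteq^*A_y$ by comparability. A set $B$ witnessing that $E$ is small would then satisfy $B\subseteq^*A_x\subseteq^*A_y$. As $y\in X$ was arbitrary, $X$ would be small.

Now let $E_k$, $k\in\mathbb N$, be small, with corresponding points $y_k$. Finite intersections of the sets $A_{y_k}$ are infinite, so we can choose $b_0<b_1<\cdots$ with $b_k\in\bigcap_{j\le k}A_{y_j}$. Put $B=\{b_k:k\in\mathbb N\}$. Then $B\subseteq^*A_{y_k}$ for all $k$, hence $B\subseteq^*A_x$ for all $x\in\bigcup_kE_k$. So $\bigcup_kE_k$ is small.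

By Lemma 2, $X=X_0\sqcup X_1$ with $X_0,X_1$ clopen and not small. In particular they are nonempty.

**Step 3: countably many control points in each half.** We would like to select from the sets $(O_n\cap X_i)\cup X_{1-i}$ and apply Lemma 1. But a selection from a constant sequence of covers may take the same set again and again, and then the hypothesis of Lemma 1 that each set occurs finitely often fails. The control points $d^i_j$, introduced now, prevent this.

Fix $i$. The set $\{n:X_i\subseteq O_n\}$ is finite: if it were infinite, it would witness that $X_i$ is small. Let $N_i$ be its complement in $\mathbb N$. For $n\in N_i$ choose $p^i_n\in X_i\setminus O_n$, and let $\{d^i_j:j\in\mathbb N\}=\{p^i_n:n\in N_i\}$, repetitions allowed. Put $U^i_n=O_n\cap X_i$. By construction,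
$$\text{for }n\in N_i,\ U^i_n\text{ does not contain }\{d^i_j:j\in\mathbb N\};\text{ in particular }U^i_n\ne X_i.\tag{2}$$
For $k\in\mathbb N$ let
$$N_{i,k}=\{n\in N_i:d^i_0,\dots,d^i_k\in O_n\},\qquad\mathcal W^i_k=\{U^i_n\cup X_{1-i}:n\in N_{i,k}\}.$$

**Step 4: $\mathcal W^i_k\in\mathrm T$.** This makes $\mathcal W^i_k$ a legal input for $\mathsf S_1(\mathrm T,\mathrm T)$. Its members are open, and by (2) they are not $X$.

*Largeness.* Let $x\in X_i$ and $C=N_{i,k}\cap A_x$. The members $U^i_n\cup X_{1-i}$ with $n\in C$ contain $x$, and we must show that infinitely many of them are distinct. Suppose that $\{U^i_n:n\in C\}$ is finite. By (2) each of these finitely many sets misses some $d^i_j$, so there is $l$ such that each of them misses one of $d^i_0,\dots,d^i_l$. Now consider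
$$N_i\cap A_x\cap\bigcap_{j\le\max(k,l)}A_{d^i_j}.$$
It is an intersection of finitely many of the sets $A_z$, which is infinite, with the cofinite set $N_i$, so it is infinite. It is contained in $C$, and for any $n$ in it, $U^i_n$ contains $d^i_0,\dots,d^i_l$. This is a contradiction. So $x$ is in infinitely many members of $\mathcal W^i_k$. As $X_i\ne\emptyset$, $\mathcal W^i_k$ is infinite, and points of $X_{1-i}$ are in all its members. So $\mathcal W^i_k$ is a large cover.

*Comparability.* Let $x,y\in X_i$. The members containing $x$ and not $y$ are among the sets $U^i_n\cup X_{1-i}$ with $n\in A_x\setminus A_y$, those containing $y$ and not $x$ are among the sets with $n\in A_y\setminus A_x$, and one of these two index sets is finite. If one of the two points is in $X_{1-i}$, no member omits that point, so no member contains the other point and omits it. Hence $\mathcal W^i_k\in\mathrm T$.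

**Step 5: select and compare.** Apply $\mathsf S_1(\mathrm T,\mathrm T)$ to the countable family of all $\mathcal W^i_k$, $i\in\{0,1\}$, $k\in\mathbb N$. We get $n^i_k\in N_{i,k}$ with
$$\{U^i_{n^i_k}\cup X_{1-i}:i\in\{0,1\},\ k\in\mathbb N\}\in\mathrm T.$$
For fixed $i$, each set occurs as $U^i_{n^i_k}$ for only finitely many $k$. Indeed, let $U$ occur for infinitely many $k$. Given $j$, take such a $k\ge j$. Since $n^i_k\in N_{i,k}$, the point $d^i_j\in X_i$ is in $O_{n^i_k}$, hence in $U^i_{n^i_k}=U$. So $U$ contains all $d^i_j$, contradicting (2). Thus Lemma 1 applies with $K_0=K_1=\mathbb N$: for some $i$, every $x\in X_i$ is in $U^i_{n^i_k}\subseteq O_{n^i_k}$ for almost all $k$.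

**Step 6: the contradiction.** For this $i$ let $B=\{n^i_k:k\in\mathbb N\}$. No value is taken infinitely often, because then the set $U^i_{n^i_k}$ would repeat infinitely often. So $B$ is infinite. For $x\in X_i$ only finitely many $k$ satisfy $x\notin O_{n^i_k}$, so $B\subseteq^*A_x$. Hence $X_i$ is small, a contradiction. $\square$

## The equalities for $\mathrm T$ and for $\Omega$

*Proof of Theorem 2(b).* Let $X$ satisfy $\mathsf S_1(\mathrm T,\mathrm T)$ and let $\mathcal U_n\in\mathrm T$. By Lemma 4 there are $\mathcal U'_n\subseteq\mathcal U_n$ with $\mathcal U'_n\in\Gamma$. Since $\Gamma\subseteq\mathrm T$, $X$ satisfies $\mathsf S_1(\Gamma,\mathrm T)$, hence $\mathsf S_1(\Gamma,\Gamma)$ by (a). Applied to $(\mathcal U'_n)$, this gives $U_n\in\mathcal U'_n\subseteq\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\Gamma$. So $X$ satisfies $\mathsf S_1(\mathrm T,\Gamma)$. $\square$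

*Proof of Theorem 2(c).* Let $X$ satisfy $\mathsf S_1(\Omega,\mathrm T)$ and let $\mathcal U_n\in\Omega$.

**Step 1: from $\Omega$ to $\mathrm T$.** For each $n$, applying $\mathsf S_1(\Omega,\mathrm T)$ to the sequence with constant value $\mathcal U_n$ gives a subfamily of $\mathcal U_n$ that is in $\mathrm T$.

**Step 2: from $\mathrm T$ to $\Gamma$.** Since $\mathrm T\subseteq\Omega$ by Fact 1, $X$ satisfies $\mathsf S_1(\mathrm T,\mathrm T)$. By Lemma 4 the subfamily found in Step 1 contains some $\mathcal U'_n\in\Gamma$. So $\mathcal U'_n\subseteq\mathcal U_n$.

**Step 3: select.** Since $\Gamma\subseteq\Omega$, $X$ satisfies $\mathsf S_1(\Gamma,\mathrm T)$, hence $\mathsf S_1(\Gamma,\Gamma)$ by (a). Applied to $(\mathcal U'_n)$, it gives $U_n\in\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\Gamma$. So $X$ satisfies $\mathsf S_1(\Omega,\Gamma)$. $\blacksquare$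

## If $\mathfrak b<\mathfrak s$, then $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$ is not enough

We now justify the remark made about the direct attempt: in Theorem 1, the property $\mathsf S_1$ in the hypothesis cannot be weakened to $\mathsf U_{\mathrm{fin}}$. Unlike everything above, this is conditional on an inequality of cardinals.

**Definition ($\mathfrak b$, $\mathfrak d$, $\mathfrak s$).** For $f,g\in\mathbb N^{\mathbb N}$ write $f\le^*g$ if $f(n)\le g(n)$ for almost all $n$. A set $X\subseteq\mathbb N^{\mathbb N}$ is *bounded* if some $g$ satisfies $x\le^*g$ for all $x\in X$, and *dominating* if every $g$ satisfies $g\le^*x$ for some $x\in X$. The smallest cardinality of an unbounded set is $\mathfrak b$; the smallest cardinality of a dominating set is $\mathfrak d$. A set $S\subseteq\mathbb N$ *splits* an infinite $A\subseteq\mathbb N$ if $A\cap S$ and $A\setminus S$ are both infinite. The smallest cardinality of a family of subsets of $\mathbb N$ such that every infinite $A$ is split by some member is $\mathfrak s$.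

For example, a countable set $\{f_k:k\in\mathbb N\}$ is bounded by $g(n)=\max_{k\le n}f_k(n)$, so $\mathfrak b$ is uncountable. The set of even numbers splits the set of multiples of $3$ and does not split the set of powers of $2$.

The inequality $\mathfrak b<\mathfrak s$ is consistent by Shelah, *On cardinal invariants of the continuum* (1984), and $\mathfrak s\le\mathfrak d$ is a theorem of ZFC. For both see Blass, *Combinatorial cardinal characteristics of the continuum*.

**Proposition.** If $\mathfrak b<\mathfrak s$, some $X$ satisfies $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$ but not $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$.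

*Proof.* **Step 1: the space.** Take an unbounded set of cardinality $\mathfrak b$ and replace each member $f$ by $n\mapsto\max_{j\le n}f(j)\ge f(n)$. The result is an unbounded set $X\subseteq\mathbb N^{\mathbb N}$ of nondecreasing functions. It has at most $\mathfrak b$ elements, so $|X|=\mathfrak b$ because it is unbounded. As an infinite subspace of $\mathbb N^{\mathbb N}$, $X$ is a set of reals.

**Step 2: $X$ does not satisfy $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$.** Here unboundedness is used. There is $n_0$ such that for all $n\ge n_0$ the values $x(n)$, $x\in X$, are unbounded. Indeed, if they were bounded for infinitely many $n$, they would be bounded for all $n$, because $x(n)\le x(n')$ for $n\le n'$, and then $X$ would be bounded. Thus for $n\ge n_0$ the open covers $\{\{x\in X:x(n)\le m\}:m\in\mathbb N\}$ have no finite subcovers.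

Suppose that finite subfamilies, one for each $n\ge n_0$, have unions that form a $\gamma$-cover. Each union is empty or of the form $\{x\in X:x(n)\le g(n)\}$. A $\gamma$-cover is infinite, so after discarding the empty set we can pick one index for each of infinitely many distinct unions. This gives $n_1<n_2<\cdots$ such that the sets $\{x\in X:x(n_j)\le g(n_j)\}$ are distinct, and therefore every $x\in X$ is in almost all of them. Put $h(n)=g(\min\{n_j:n_j\ge n\})$. For $x\in X$ and $n$ large, with $n_j$ the first of these indices that is $\ge n$, we have $x(n)\le x(n_j)\le g(n_j)=h(n)$. So $X$ is bounded by $h$, a contradiction.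

**Step 3: an index set on which all points are compared.** Now we begin the proof of $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$. Let $\mathcal U_n$ be open covers without finite subcovers. Choose countable subcovers $\{O_{n,m}:m\in\mathbb N\}\subseteq\mathcal U_n$ and put
$$W_{n,m}=\bigcup_{j\le m}O_{n,j}\ne X,\qquad f_x(n)=\min\{m:x\in W_{n,m}\}\quad(x\in X).$$
So $x\in W_{n,m}$ if and only if $f_x(n)\le m$. There are at most $|X|^2=\mathfrak b<\mathfrak s$ sets of the form $\{n:f_x(n)\le f_y(n)\}$ with $x,y\in X$. So some infinite $A\subseteq\mathbb N$ is not split by any of them. Hence for all $x,y\in X$, $f_x\le f_y$ on almost all of $A$, or $f_y\le f_x$ on almost all of $A$.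

**Step 4: a function that is infinitely often large enough.** This will give largeness. Since $|X|<\mathfrak s\le\mathfrak d$, the functions $f_x$ restricted to $A$ do not form a dominating family in $\mathbb N^A$. So there is $g:A\to\mathbb N$ such that for every $x\in X$, $f_x(n)\le g(n)$ for infinitely many $n\in A$. Pick $p_{n,m}\in X\setminus W_{n,m}$, enumerate $\{p_{n,m}:n,m\in\mathbb N\}=\{d_j:j\in\mathbb N\}$, and increase $g$ so that
$$g(n)\ge\max_{j\le n}f_{d_j}(n)\qquad(n\in A).\tag{3}$$
Let $\mathcal F_n=\{O_{n,j}:j\le g(n)\}$ for $n\in A$, so that $\bigcup\mathcal F_n=W_{n,g(n)}$, and $\mathcal F_n=\emptyset$ for $n\notin A$.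

**Step 5: $\{\bigcup\mathcal F_n:n\in\mathbb N\}\in\mathrm T$.** The members are open and different from $X$. Suppose some set $W$ equals $W_{n,g(n)}$ for infinitely many $n\in A$. Given $j$, take such an $n\ge j$. By (3), $f_{d_j}(n)\le g(n)$, so $d_j\in W_{n,g(n)}=W$. So $W$ contains all $d_j$. But $W=W_{n,g(n)}$ misses $p_{n,g(n)}$, which is one of the $d_j$, a contradiction. So each set occurs as $W_{n,g(n)}$ for only finitely many $n\in A$. Every $x$ is in $W_{n,g(n)}$ for infinitely many $n\in A$ by Step 4, hence in infinitely many distinct members. So the family is a large cover.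

For comparability let $x,y\in X$ and say $f_x\le f_y$ on almost all of $A$. A member containing $y$ and not $x$ is $W_{n,g(n)}$ for some $n\in A$ with $f_y(n)\le g(n)<f_x(n)$. There are only finitely many such $n$, so only finitely many members contain $y$ and not $x$. Hence the family is a $\tau$-cover. $\square$
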